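\title{Linear row treewidth for string graphs of bounded degree}

\begin{abstract}
We prove that every string graph with maximum degree at most $\Delta$ in a surface of Euler genus $g$ is a subgraph of the strong product of a path with a graph of treewidth at most $\max\{99,\,6g+72\}(\Delta+1)-1$. In particular the row treewidth of such graphs is bounded by a polynomial in $\Delta$ and $g$. We also show that the bound is best possible up to a constant factor for fixed $g$, and up to a factor $O(\log(g+2))$ in general. The proof cuts the surface recursively along unions of strings that follow a breadth-first search tree, and controls the strings that pass through a cut by keeping the long part of every new cut at distance at least three from the earlier ones.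
\end{abstract}

\section{Introduction}\label{sec:intro}

Graphs in this paper are finite, and simple unless we say otherwise. A \emph{surface} is a closed connected surface. Its \emph{Euler genus} is $2h$ if it is the orientable surface with $h$ handles, and $c$ if it is the non-orientable surface with $c$ cross-caps. A \emph{string} in a surface $\Sigma$ is a non-self-intersecting continuous curve, that is, the image of an injective continuous map $[0,1]\to\Sigma$. A \emph{string graph in $\Sigma$} is a graph isomorphic to the intersection graph of a finite collection of strings in $\Sigma$, no three of which cross at a common point: there is one vertex for each string, and two vertices are adjacent if and only if their strings intersect.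

A \emph{tree-decomposition} of a graph $H$ is a tree $\mathcal T$ together with a \emph{bag} $B_i\subseteq V(H)$ for each node $i$ of $\mathcal T$, such that the nodes whose bags contain a given vertex of $H$ form a nonempty subtree of $\mathcal T$, and the two ends of each edge of $H$ lie in a common bag. Its \emph{width} is the largest size of a bag minus one, and the \emph{treewidth} $\operatorname{tw}(H)$ is the least width of a tree-decomposition of $H$. The \emph{strong product} $A\boxtimes B$ of two graphs has vertex set $V(A)\times V(B)$, and distinct vertices $(a,b)$ and $(a',b')$ are adjacent if and only if $a,a'$ are equal or adjacent in $A$ and $b,b'$ are equal or adjacent in $B$. The \emph{row treewidth} $\operatorname{rtw}(G)$ of a graph $G$ is the least treewidth of a graph $H$ such that $G$ is isomorphic to a subgraph of $H\boxtimes P$ for some path $P$; we then write $G\subseteq H\boxtimes P$.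

It is known that every string graph with maximum degree at most $\Delta$ in a surface of Euler genus $g$ has row treewidth bounded by some function of $\Delta$ and $g$; the known bounds are exponential in the planar case and larger for general surfaces. The following question comes from the paper of Karol~\cite{Karol}.

\begin{quote}
Is there one polynomial $f$ such that, for all $\Delta$ and $g$, every string graph with maximum degree at most $\Delta$ in a surface of Euler genus $g$ has row treewidth at most $f(\Delta,g)$?
\end{quote}

The answer is yes, and a bound that is linear in each parameter suffices.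

\begin{theorem}\label{thm:upper}
Every string graph $G$ with maximum degree at most $\Delta$ in a surface of Euler genus $g$ has row treewidth at most $\max\{99,\,6g+72\}(\Delta+1)-1$. In particular, $f(\Delta,g)=(6g+99)(\Delta+1)$ has the required property.
\end{theorem}

\begin{theorem}\label{thm:lower}
There is an absolute constant $c>0$ such that for every surface $\Sigma$ of Euler genus $g\ge 0$ and every $\Delta\ge 3$ there is a string graph in $\Sigma$ with maximum degree at most $\Delta$ and row treewidth at least $c\,\Delta(g+1)/\log(g+2)-1$.
\end{theorem}

Thus for fixed $g$ the largest row treewidth is $\Theta(\Delta)$, and in general Theorem~\ref{thm:upper} is tight up to a factor $O(\log(g+2))$. The proof of Theorem~\ref{thm:upper} uses only that strings are compact and connected, and the path coordinate that it produces is the distance from an arbitrary vertex. Writing $d_G$ for distance in $G$, what we prove is the following.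

\begin{proposition}\label{prop:general}
Let $(\gamma_v)_{v\in V(G)}$ be a finite family of nonempty compact connected subsets of a surface of Euler genus $g$ whose intersection graph $G$ is connected and has maximum degree at most $\Delta$, and let $\rho\in V(G)$. Then there are a graph $H$ with $\operatorname{tw}(H)\le\max\{99,\,6g+72\}(\Delta+1)-1$ and a map $\phi\colon V(G)\to V(H)$ such that $v\mapsto(\phi(v),d_G(\rho,v))$ maps $G$ isomorphically onto a subgraph of $H\boxtimes P$, where $P$ is a path with vertices $0,1,2,\dots$ in this order.
\end{proposition}

Theorem~\ref{thm:upper} follows. The components $G_1,\dots,G_r$ of $G$ are intersection graphs of subfamilies of the strings, so $G_i\subseteq H_i\boxtimes P_i$ as in the proposition. If $P$ is a longest of the paths $P_i$, then $G\subseteq(H_1\sqcup\dots\sqcup H_r)\boxtimes P$, and the disjoint union has treewidth $\max_i\operatorname{tw}(H_i)$, because tree-decompositions of the $H_i$ can be joined into one by adding edges between their trees. The same argument gives the bound for intersection graphs of arbitrary finite families of nonempty compact connected sets, with self-intersections and triple points allowed.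

Section~\ref{sec:examples} collects basic facts and examples, and Section~\ref{sec:plan} describes the plan and its main difficulty. Sections~\ref{sec:regions}--\ref{sec:planar} prove Proposition~\ref{prop:general}, and Section~\ref{sec:lower} proves Theorem~\ref{thm:lower}. For $S\subseteq V(G)$ we write $N_G[S]$ for the set of vertices at distance at most $1$ from $S$; if $G$ has maximum degree at most $\Delta$ then $|N_G[S]|\le|S|(\Delta+1)$. Logarithms are natural.

\section{What row treewidth measures}\label{sec:examples}

We use two textbook properties of treewidth without comment: it does not increase on passing to a subgraph, and every clique lies in some bag, so $\operatorname{tw}(K_m)=m-1$. Taking $P$ to be a single vertex shows $\operatorname{rtw}(G)\le\operatorname{tw}(G)$. In the other direction, the path can absorb a factor no larger than the diameter.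

\begin{lemma}\label{lem:diam}
If $Y$ is a connected graph of diameter $D$, then $\operatorname{tw}(Y)+1\le(\operatorname{rtw}(Y)+1)(D+1)$.
\end{lemma}

\begin{proof}
Let $Y\subseteq H\boxtimes P$ with $\operatorname{tw}(H)=\operatorname{rtw}(Y)$. Adjacent vertices of $Y$ have equal or adjacent $P$-coordinates, so the $P$-coordinates of any two vertices of $Y$ are at distance at most $D$ in $P$. Hence $Y\subseteq H\boxtimes P'$ for a subpath $P'$ with at most $D+1$ vertices. Replacing each bag $B$ of an optimal tree-decomposition of $H$ by $B\times V(P')$ gives a tree-decomposition of $H\boxtimes P'$ with bags of size at most $(\operatorname{tw}(H)+1)(D+1)$.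
\end{proof}

So small row treewidth forces every connected subgraph of small diameter to have small treewidth, while the graph as a whole may have large treewidth. The $n\times n$ grid shows the gap. It is a subgraph of the strong product of two paths, so its row treewidth is at most $1$, whereas its treewidth is unbounded in $n$ (a textbook fact). The grid has maximum degree at most $4$ and is a string graph in the sphere (Lemma~\ref{lem:blowup} with $t=1$), so treewidth itself cannot be bounded in terms of $\Delta$ and $g$. This is why the question is about row treewidth. The next example shows that the dependence on $\Delta$ is at least linear.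

\begin{example}[cliques]\label{ex:clique}
For every $m\ge1$, the clique $K_m$ is a string graph in every surface, and $\operatorname{rtw}(K_m)\ge m/2-1$. For the first claim, work in a rectangle $[0,1]\times[0,m+1]$ inside the surface and let $\sigma_i$ be the segment from $(0,i)$ to $(1,y_i)$, where $m+1>y_1>\dots>y_m>0$. For $i<i'$ the segment $\sigma_i$ starts below $\sigma_{i'}$ and ends above it, so the two cross exactly once. Choose $y_1,y_2,\dots$ in turn, each time avoiding the finitely many values of $y_i$ for which $\sigma_i$ passes through a crossing of two earlier segments; then no three segments are concurrent. For the second claim, let $K_m\subseteq H\boxtimes P$. The $P$-coordinates in use are pairwise equal or adjacent, so there are at most two of them. Hence at least $m/2$ vertices share their $P$-coordinate, and their $H$-coordinates are distinct and pairwise adjacent. So $H$ contains a clique with at least $m/2$ vertices.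
\end{example}

To prove upper bounds we fix the path coordinate first. Let $G$ be connected and $\rho\in V(G)$. The \emph{layers} are the sets $L_t=\{v:d_G(\rho,v)=t\}$. The ends of an edge lie in equal or consecutive layers. It remains to choose the other coordinate.

\begin{lemma}\label{lem:label}
Let $\phi$ be a map defined on $V(G)$ that is injective on each layer. Let $H$ be the graph on $\phi(V(G))$ in which $\phi(u)\phi(w)$ is an edge whenever $uw\in E(G)$ and $\phi(u)\ne\phi(w)$. Then $v\mapsto(\phi(v),d_G(\rho,v))$ maps $G$ isomorphically onto a subgraph of $H\boxtimes P$, where $P$ is the path on the indices of the layers.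
\end{lemma}

\begin{proof}
The map is injective because $\phi$ is injective on each layer. The images of adjacent vertices are therefore distinct, and in each coordinate they are equal or adjacent.
\end{proof}

We call $\phi(v)$ the \emph{label} of $v$. The gain of the product is that one label can be reused in every layer. The one-dimensional case shows how bounded degree lets us exploit this.

\begin{example}[intervals]\label{ex:intervals}
Let $G$ be the connected intersection graph of a finite family of compact intervals of the real line, with maximum degree at most $\Delta\ge1$. We claim that $|L_t|\le2\Delta$ for all $t$, so that numbering the vertices within each layer gives $G\subseteq K_{2\Delta}\boxtimes P$ and $\operatorname{rtw}(G)\le2\Delta-1$. We have $|L_0|=1$ and $|L_1|\le\Delta$. The union of the intervals at distance at most $t$ from $\rho$ is an interval $[l_t,r_t]$. Let $t\ge2$ and let $w$ be an interval at distance at most $t-1$ from $\rho$ with right end $r_{t-1}$. It meets $[l_{t-2},r_{t-2}]$, so it contains $[r_{t-2},r_{t-1}]$. An interval $u\in L_t$ meets $[l_{t-1},r_{t-1}]$ and misses $[l_{t-2},r_{t-2}]$. If it lies to the right of $r_{t-2}$, it contains a point of $(r_{t-2},r_{t-1}]$ and is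 a neighbor of $w$. If it lies to the left of $l_{t-2}$, it is a neighbor of the interval $w'$ defined in the same way with left end $l_{t-1}$. So $L_t$ is covered by the neighborhoods of two vertices.
\end{example}

The mechanism is that a set $M$ with few vertices in each layer has a neighborhood with $O(\Delta)$ vertices in each layer, however many layers $M$ meets; so $O(\Delta)$ labels serve the whole of $N_G[M]$. Examples~\ref{ex:clique} and~\ref{ex:intervals} give linear bounds from both sides in the simplest cases, and they suggest the guess that the true dependence on $\Delta$ is linear.

\section{The plan and the difficulty}\label{sec:plan}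

Choose for every vertex $v\ne\rho$ a \emph{parent}, a neighbor in the previous layer. A \emph{vertical path} is a path $v_0,v_1,\dots,v_m$ in which $v_{a+1}$ is the parent of $v_a$. It has at most one vertex in each layer, and the union of its strings is a connected subset of the surface along which we can cut.

We first cut along at most $2g$ vertical paths to remove the genus. We then cut the remaining planar pieces recursively, each time along at most three vertical paths, chosen so that every new piece borders at most three of the cuts made so far. The pieces form a rooted tree, which will index a tree-decomposition of $H$. Each string is assigned to the first cut that it meets. The strings assigned to one cut lie in the neighborhood of a few vertical paths, so they need only $O(\Delta)$ labels, or $O(g\Delta)$ for the first cut. The bag of a piece has to contain the labels of all strings that enter the piece and were assigned to its own cut or to an earlier one. The cuts that border the piece contribute at most three sets of labels.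

The difficulty is that a cut does not stop a string. A string $u$ assigned to an early cut $U_j$ may pass through a later cut $U_k$ and enter a piece $C_i$ that borders $U_k$ but not $U_j$, as in Figure~\ref{fig:leak}. We say that $u$ \emph{leaks} into $C_i$. A leaking string is adjacent or equal to one of the strings that make up $U_k$, so there are $O(\Delta)$ of them in each layer. But this count no longer helps: leaking strings in different layers may have been assigned to different early cuts and then carry different labels, and the number of layers is unbounded.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9]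
\draw[line width=7pt,gray!35,line cap=round] (-3.7,1.5)--(0.5,1.5);
\draw[very thick] (-3.5,0)--(-3.5,3) node[above] {$U_j$};
\draw[very thick] (-1,0)--(-1,3)--(3,1.5)--cycle;
\node[above] at (-1,3) {$U_k$};
\node at (1.4,2.5) {$U_{k'}$};
\node at (1.4,0.5) {$U_{k''}$};
\node at (1.5,1.5) {$C_i$};
\draw (-3.5,1.5) ellipse (0.28 and 0.75);
\draw (-1,1.5) ellipse (0.28 and 0.75);
\node at (-4.05,2.0) {$c'$};
\node at (-1.5,2.15) {$c$};
\node at (-2.3,1.15) {$u$};
\end{tikzpicture}
\caption{A leak. The piece $C_i$ is bordered by the cuts $U_k,U_{k'},U_{k''}$. The string $u$ (gray) was assigned to the earlier cut $U_j$ and reaches $C_i$ through $U_k$. It meets a string $c'$ that makes up part of $U_j$ and a string $c$ that makes up part of $U_k$, so $d_G(c,c')\le2$.}\label{fig:leak}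
\end{figure}

The figure also contains the remedy. A leak through $c$ forces $c$ to be within distance $2$ of a string $c'$ used in an earlier cut. So when we build a cut, we follow a vertical path only as long as its vertices are at distance at least $3$ from everything used earlier; nothing leaks through this part of the cut. At the first vertex that is within distance $2$, we leave the vertical path and take the short path toward the earlier cut. This short path has at most three vertices, which we call connectors. All leaks pass through connectors, and a cut has at most nine of them in total, not per layer. Hence at most $9(\Delta+1)$ strings leak through any one cut, and we can afford to put each of their labels into the bag.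

\section{From strings to regions in a triangulation}\label{sec:regions}

Fix the family $(\gamma_v)$, the graph $G$, the surface $\Sigma$ and the vertex $\rho$ of Proposition~\ref{prop:general}, with layers, parents and vertical paths as above. The sets $\gamma_v$ may be wild, so we replace them by connected sets of vertices in a graph drawn on $\Sigma$.

By Rad\'o's theorem, $\Sigma$ has a finite triangulation: it is homeomorphic to the geometric realization of a finite $2$-dimensional simplicial complex. Let $\Gamma$ be the $1$-skeleton of such a triangulation and $\mathcal F$ its set of triangles, called \emph{faces}. We use the following standard properties: $\Gamma$ is simple and connected; every edge lies in exactly two faces; any face can be reached from any other by crossing edges (the dual graph is connected); two closed faces without a common vertex are disjoint; and $|V(\Gamma)|-|E(\Gamma)|+|\mathcal F|=2-g$.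

\begin{lemma}\label{lem:regions}
There are a triangulation of $\Sigma$ with $1$-skeleton $\Gamma$ and nonempty sets $R_v\subseteq V(\Gamma)$, $v\in V(G)$, called \emph{regions}, such that
\begin{itemize}
\item[(R1)] for $u\ne v$, we have $uv\in E(G)$ if and only if $R_u\cap R_v\ne\emptyset$;
\item[(R2)] $\Gamma[R_v]$ is connected for every $v$;
\item[(R3)] every vertex of $\Gamma$ lies in some region.
\end{itemize}
\end{lemma}

\begin{proof}
Identify $\Sigma$ with the realization of a triangulation and use the Euclidean metric of the realization. For distinct nonadjacent $u,v$ the sets $\gamma_u,\gamma_v$ are disjoint and compact, hence at positive distance. There are finitely many such pairs, so some $\delta>0$ is a lower bound for all these distances. Barycentric subdivision multiplies the largest diameter of a triangle by at most $2/3$, so after finitely many subdivisions all faces have diameter less than $\delta/2$. Let $R_v$ be the set of vertices of those closed faces that meet $\gamma_v$.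

(R1) If $p\in\gamma_u\cap\gamma_v$, the vertices of a face containing $p$ lie in $R_u\cap R_v$. Conversely, if $z\in R_u\cap R_v$, then a face at $z$ meets $\gamma_u$ and a face at $z$ meets $\gamma_v$, so the distance between $\gamma_u$ and $\gamma_v$ is less than $\delta$, and $u,v$ are adjacent.

(R2) Suppose $R_v=R'\sqcup R''$ with both parts nonempty and no edge between them. The three vertices of a face that meets $\gamma_v$ are pairwise adjacent elements of $R_v$, so they all lie in $R'$ or all lie in $R''$. Faces of both kinds exist, since every vertex of $R_v$ lies on a face that meets $\gamma_v$. A face of the first kind shares no vertex with a face of the second kind, so the two are disjoint. The union of the faces of the first kind and the union of those of the second kind are then disjoint closed sets that cover $\gamma_v$ and both meet it, contradicting that $\gamma_v$ is connected.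

(R3) While some vertex of $\Gamma$ is uncovered, choose an uncovered vertex $x$ with a covered neighbor $y$, which exists as $\Gamma$ is connected, and add $x$ to exactly one region containing $y$. This region stays connected, and no new intersection arises since $x$ lies in one region only.
\end{proof}

Compactness of the $\gamma_v$ was used for $\delta$ and connectedness for (R2); from now on the sets $\gamma_v$ do not appear. Paths in $G$ lift to walks in $\Gamma$ as follows. Let $v_0,\dots,v_r$ be a path in $G$, let $x\in R_{v_0}$ and $y\in R_{v_r}$. Put $y_0=x$ and $y_{r+1}=y$, and choose $y_a\in R_{v_{a-1}}\cap R_{v_a}$ for $1\le a\le r$ by (R1). By (R2) there is a walk from $y_a$ to $y_{a+1}$ in $\Gamma[R_{v_a}]$, the \emph{stage} of $v_a$. The concatenation of the stages is a \emph{walk from $x$ to $y$ along $v_0,\dots,v_r$}. It meets each of $R_{v_0},\dots,R_{v_r}$ and is contained in their union.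

\section{The decomposition and the product structure}\label{sec:product}

We state the properties of the recursive cutting, derive Proposition~\ref{prop:general} from them, and carry out the construction in Sections~\ref{sec:root} and~\ref{sec:planar}. In a rooted tree, \emph{ancestor} always means strict ancestor, and two nodes are \emph{comparable} if they are equal or one is an ancestor of the other.

\begin{proposition}\label{prop:decomp}
There is a finite rooted tree $\mathcal T$ with root $0$ with the following data. Each node $j$ has a \emph{piece} $C_j$ and a \emph{cut} $U_j$ with $\emptyset\ne U_j\subseteq C_j\subseteq V(\Gamma)$, and sets $M_j,W_j\subseteq V(G)$ of \emph{main vertices} and \emph{connectors}, whose union $F_j=M_j\cup W_j$ is the \emph{frame} of $j$. Each node $j\ne0$ has a set $A(j)$ of at most three ancestors of $j$, called \emph{active} at $j$. Moreover: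
\begin{itemize}
\item[(D1)] $C_0=V(\Gamma)$, and for each node $j$ the pieces of the children of $j$ partition $C_j\setminus U_j$;
\item[(D2)] for each node $j$, every vertex of $U_j$ lies in $R_c$ for some $c\in F_j$, and $R_c\cap U_j\ne\emptyset$ for every $c\in F_j$;
\item[(D3)] if $j\ne0$ and $xy\in E(\Gamma)$ with $x\in C_j$, $y\notin C_j$, then $y\in U_k$ for some $k\in A(j)$;
\item[(D4)] $|M_0\cap L_t|\le\max\{2g,1\}$ for all $t$ and $W_0=\emptyset$; for $j\ne0$, $|M_j\cap L_t|\le3$ for all $t$ and $|W_j|\le9$;
\item[(D5)] if $j\ne0$, $c\in M_j$ and $i$ is an ancestor of $j$, then $d_G(c,F_i)\ge3$.
\end{itemize}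
\end{proposition}

The cut $U_j$ lives in $\Gamma$ and the frame $F_j$ is its counterpart in $G$; property (D2) ties them together. We record three consequences. Each uses only the named property at the nodes that it mentions and their ancestors, so they are also available during the construction. By (D1),
\begin{equation}\label{eq:nested}
\begin{aligned}
&C_j\subseteq C_i\setminus U_i &&\text{if $i$ is an ancestor of $j$},\\
&C_i\cap C_j=\emptyset &&\text{if $i,j$ are not comparable};
\end{aligned}
\end{equation}
in the second case $C_i$ and $C_j$ lie in the pieces of two different children of the last common ancestor. By (D2) and (R1), a region that meets $U_j$ meets the region of a frame vertex: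
\begin{equation}\label{eq:near}
R_u\cap U_j\ne\emptyset\ \Longrightarrow\ d_G(u,F_j)\le1 .
\end{equation}
By (R2), a region that meets $C_j$ and is not contained in it contains both ends of an edge of $\Gamma$ leaving $C_j$. So (D3) gives, for $j\ne0$,
\begin{equation}\label{eq:exit}
R_u\cap C_j\ne\emptyset,\ R_u\not\subseteq C_j\ \Longrightarrow\ R_u\cap U_k\ne\emptyset\ \text{ for some }k\in A(j).
\end{equation}

\subsection*{Assigning vertices to cuts}

Let $v\in V(G)$. The nodes $j$ with $R_v\subseteq C_j$ include the root and are pairwise comparable by~\eqref{eq:nested}. Let $\alpha(v)$ be the one farthest from the root, and put $V_j=\alpha^{-1}(j)$.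

\begin{lemma}\label{lem:home}
If $v\in V_j$, then $R_v\subseteq C_j$ and $R_v\cap U_j\ne\emptyset$. Consequently $|V_j\cap L_t|\le b_j$ for all $t$, where $b_0=3\max\{2g,1\}(\Delta+1)$ and $b_j=18(\Delta+1)$ for $j\ne0$.
\end{lemma}

\begin{proof}
Suppose $R_v\subseteq C_j\setminus U_j$. By (D1), $R_v$ meets $C_{j'}$ for some child $j'$ of $j$, and $R_v\not\subseteq C_{j'}$ by the choice of $\alpha(v)$. By~\eqref{eq:exit}, $R_v$ meets $U_k$ for some ancestor $k$ of $j'$. But $k$ is $j$ or an ancestor of $j$, so $U_k$ is disjoint from $C_j\setminus U_j$ by~\eqref{eq:nested}, a contradiction.

By~\eqref{eq:near}, each $u\in V_j\cap L_t$ lies in $N_G[\{c\}]$ for some $c\in F_j$. Either $c\in W_j$, or $c\in M_j$ and then $c\in L_{t-1}\cup L_t\cup L_{t+1}$. By (D4) there are at most $9+3\cdot3=18$ candidates for $c$ if $j\ne0$, and at most $3\max\{2g,1\}$ if $j=0$.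
\end{proof}

The next lemma makes the argument of Figure~\ref{fig:leak} precise. It is the only place where (D5) is used.

\begin{lemma}[leaks pass through connectors]\label{lem:leak}
Let $j$ be an ancestor of $i$, and let $u\in V_j$ with $R_u\cap C_i\ne\emptyset$. Then $j\in A(i)$, or $u\in N_G[W_k]$ for some $k\in A(i)$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:home}, $R_u$ meets $U_j$, which is disjoint from $C_i$ by~\eqref{eq:nested}. So $R_u\not\subseteq C_i$, and by~\eqref{eq:exit} there is $k\in A(i)$ with $R_u\cap U_k\ne\emptyset$. By~\eqref{eq:near} there are $c\in F_k$ and $c'\in F_j$ with $d_G(u,c)\le1$ and $d_G(u,c')\le1$, so $d_G(c,F_j)\le2$. The nodes $j$ and $k$ are ancestors of $i$, hence comparable. If $k=j$, then $j\in A(i)$. The node $k$ cannot be an ancestor of $j$, since then $R_u\subseteq C_j$ would be disjoint from $U_k$. If $j$ is an ancestor of $k$, then $k\ne0$, and (D5) with $d_G(c,F_j)\le2$ shows that $c\notin M_k$. So $c\in W_k$ and $u\in N_G[W_k]$.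
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:general}, given Proposition~\ref{prop:decomp}]
By Lemma~\ref{lem:home} there is a map $\sigma$ from $V(G)$ to the positive integers with $\sigma(V_j)\subseteq\{1,\dots,b_j\}$ that is injective on each set $V_j\cap L_t$. The labeling $\phi(u)=(\alpha(u),\sigma(u))$ is injective on each layer, and the vertices of $V_j$ receive at most $b_j$ labels in total. Let $H$ be the graph of Lemma~\ref{lem:label}. It remains to bound $\operatorname{tw}(H)$. For a node $i$ of $\mathcal T$ let
\[
B_i=\{\phi(u): \text{$\alpha(u)$ is $i$ or an ancestor of $i$, and }R_u\cap C_i\ne\emptyset\}.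
\]

\emph{Vertices.} Let $(j,s)=\phi(u)$ be a vertex of $H$. It lies in $B_j$, because $R_u\subseteq C_j$, and it lies in $B_i$ only if $i$ is $j$ or a descendant of $j$. If $(j,s)\in B_i$, witnessed by a vertex $u'$ with $\phi(u')=(j,s)$ and $R_{u'}\cap C_i\ne\emptyset$, then for every node $k$ on the path from $j$ to $i$ we have $C_k\supseteq C_i$, so $u'$ also witnesses $(j,s)\in B_k$. Hence the nodes whose bags contain $(j,s)$ form a nonempty subtree.

\emph{Edges.} Every edge of $H$ has the form $\phi(u)\phi(w)$ with $uw\in E(G)$. Let $j=\alpha(u)$ and $i=\alpha(w)$. Then $\emptyset\ne R_u\cap R_w\subseteq C_j\cap C_i$, so $i,j$ are comparable; say $j$ is $i$ or an ancestor of $i$. Both $R_u$ and $R_w$ meet $C_i$, so $\phi(u),\phi(w)\in B_i$.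

\emph{Size.} We have $|B_0|\le b_0$. For $i\ne0$, a label $\phi(u)\in B_i$ has $\alpha(u)=i$, or $\alpha(u)\in A(i)$, or, by Lemma~\ref{lem:leak}, $u\in N_G[W_k]$ for some $k\in A(i)$. Therefore
\[
|B_i|\le b_i+\sum_{k\in A(i)}b_k+\sum_{k\in A(i)}|N_G[W_k]|,
\]
where $|A(i)|\le3$, $|N_G[W_k]|\le9(\Delta+1)$ and $W_0=\emptyset$. If $0\notin A(i)$, the right side is at most $(18+3\cdot18+3\cdot9)(\Delta+1)=99(\Delta+1)$. If $0\in A(i)$, it is at most $(18+2\cdot18+3\max\{2g,1\}+2\cdot9)(\Delta+1)$, which is $75(\Delta+1)$ for $g=0$ and $(6g+72)(\Delta+1)$ for $g\ge1$. So every bag has at most $\max\{99,6g+72\}(\Delta+1)$ elements.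
\end{proof}

The degree bound entered only through $|N_G[S]|\le|S|(\Delta+1)$; Proposition~\ref{prop:decomp} does not involve $\Delta$. The genus enters only through the size of $M_0$.

\section{The root cut: removing the genus}\label{sec:root}

We want a connected set $U_0\subseteq V(\Gamma)$, covered by the regions of few vertical paths, whose contraction makes $\Gamma$ planar. Walks along different vertical paths may overlap, cross each other and revisit vertices, so it is awkward to cut the surface along them topologically. We argue with cycle spaces instead, where none of this matters.

The \emph{cycle space} of a loopless multigraph is the $\mathbb Z_2$-vector space, under symmetric difference, of all edge sets in which every vertex has even degree. For a connected graph its dimension is $|E|-|V|+1$. MacLane's theorem (1937; see~\cite[Ch.~4]{Diestel}) states that a graph is planar if and only if its cycle space has a basis in which each edge occurs in at most two members. It extends to loopless multigraphs: subdivide every edge once; an element of the cycle space of the subdivision contains both halves of an edge or neither, so bases correspond, and a multigraph is planar when its subdivision is. For $U\subseteq V(\Gamma)$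 let $\Gamma/U$ be the loopless multigraph obtained from $\Gamma$ by deleting the edges with both ends in $U$ and identifying $U$ to one vertex.

\begin{lemma}\label{lem:root}
There are nonempty sets $U_0\subseteq V(\Gamma)$ and $M_0\subseteq V(G)$ with $\rho\in M_0$ such that \textup{(D2)} and \textup{(D4)} hold for $j=0$ with $W_0=\emptyset$, and $\Gamma/U_0$ is planar.
\end{lemma}

\begin{proof}
Fix $o\in R_\rho$. For each $x\in V(\Gamma)$ choose $v_0$ with $x\in R_{v_0}$ by (R3), let $\pi_x$ be the vertical path from $v_0$ to $\rho$, and let $\omega_x$ be a walk from $x$ to $o$ along $\pi_x$. Write $[\omega_x]$ for the set of edges that $\omega_x$ traverses an odd number of times.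

Let $\mathcal Z$ be the cycle space of $\Gamma$ and $\mathcal B\subseteq\mathcal Z$ the span of the face boundaries $\partial f$, $f\in\mathcal F$. If $\sum_{f\in\mathcal S}\partial f=0$ for some $\mathcal S\subseteq\mathcal F$, then for every edge both or neither of its two faces lie in $\mathcal S$, and since the dual graph is connected, $\mathcal S=\emptyset$ or $\mathcal S=\mathcal F$. For $\mathcal S=\mathcal F$ the sum is indeed $0$. So $\dim\mathcal B=|\mathcal F|-1$, and Euler's formula gives
\[
\dim\mathcal Z/\mathcal B=(|E(\Gamma)|-|V(\Gamma)|+1)-(|\mathcal F|-1)=g .
\]
For an edge $e=xy$ let $z_e=[\omega_x]+\{e\}+[\omega_y]$. This is the set of edges traversed an odd number of times by a closed walk, so $z_e\in\mathcal Z$. For $z\in\mathcal Z$,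
\[
\sum_{e\in z}z_e=z+\sum_{x\in V(\Gamma)}\deg_z(x)\,[\omega_x]=z ,
\]
because every $\deg_z(x)$ is even. So the $z_e$ span $\mathcal Z$, and there are edges $e_1,\dots,e_g$ with $\mathcal Z=\mathcal B+\langle z_{e_1},\dots,z_{e_g}\rangle$. Let $I$ be the set of ends of these edges, so $|I|\le2g$, and put
\[
U_0=\{o\}\cup\bigcup_{x\in I}V(\omega_x),\qquad M_0=\{\rho\}\cup\bigcup_{x\in I}V(\pi_x).
\]
Property (D2) holds because $o\in R_\rho$ and $\omega_x$ is a walk along $\pi_x$. Property (D4) holds because $M_0=\{\rho\}$ if $g=0$, and $M_0$ is a union of at most $2g$ vertical paths if $g\ge1$. The graph $\Gamma[U_0]$ is connected, since all the walks end at $o$. Let $E_0$ be its edge set. Then $z_{e_i}\subseteq E_0$ for all $i$, as both ends of $e_i$ and all vertices of the two walks lie in $U_0$.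

We identify $E(\Gamma/U_0)$ with $E(\Gamma)\setminus E_0$ and claim that the cycle space of $\Gamma/U_0$ is $\{z\setminus E_0:z\in\mathcal Z\}$. If $z\in\mathcal Z$, then $z\setminus E_0$ has the same even degree as $z$ at each vertex outside $U_0$, and its degree at the identified vertex is even because the sum of all degrees is even. Conversely, let $z'$ be in the cycle space of $\Gamma/U_0$. Viewed in $\Gamma$, it has odd degree only at vertices of $U_0$, and the number of such vertices is even. Pair them up, join each pair by a path in the connected graph $\Gamma[U_0]$, and add the edge sets of these paths to $z'$. The result is an element $z\in\mathcal Z$ with $z\setminus E_0=z'$.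

The map $z\mapsto z\setminus E_0$ is linear and sends each $z_{e_i}$ to $0$. Hence the cycle space of $\Gamma/U_0$ is spanned by the sets $\partial f\setminus E_0$, $f\in\mathcal F$. Each edge lies in at most two of them, and some subfamily is a basis. By MacLane's theorem, $\Gamma/U_0$ is planar.
\end{proof}

\section{Cutting the planar pieces}\label{sec:planar}

We now prove Proposition~\ref{prop:decomp}. To keep the number of active cuts at most three we need planarity, in a graph in which each active cut has been contracted to a single vertex. So every node $j\ne0$ carries, from the moment it is created, a piece $C_j\ne\emptyset$, a set $A(j)$ of ancestors with $1\le|A(j)|\le3$, and a simple planar graph $Q_j$ with vertex set $C_j\cup\{a_k:k\in A(j)\}$, where $a_k$ is a new vertex standing for the cut $U_k$, such that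
\begin{itemize}
\item[(Q1)] $Q_j[C_j]$ is connected and contains $\Gamma[C_j]$;
\item[(Q2)] the vertices $a_k$ are pairwise adjacent, and each has a neighbor in $C_j$;
\item[(Q3)] if $xy\in E(\Gamma)$ with $x\in C_j$, $y\notin C_j$, then $y\in U_k$ for some $k\in A(j)$ with $xa_k\in E(Q_j)$.
\end{itemize}
Property (Q3) contains (D3). The graph $Q_j$ may have edges inside $C_j$ that are not edges of $\Gamma$: we will add edges to triangulate, a cut may be connected only through such edges, and so they are passed on to the children. They are never used to walk inside a region.

\subsection*{The children of the root}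

Put $C_0=V(\Gamma)$ and take $U_0,M_0$ and $W_0=\emptyset$ from Lemma~\ref{lem:root}. Let $a_0$ be the identified vertex of $\Gamma/U_0$. For each component of $\Gamma-U_0$, with vertex set $C$, create a child $j$ with $C_j=C$ and $A(j)=\{0\}$, and let $Q_j$ be the simple graph underlying the subgraph of $\Gamma/U_0$ induced by $C\cup\{a_0\}$. It is planar, and $Q_j[C]=\Gamma[C]$ is connected. Every edge of $\Gamma$ that leaves $C$ ends in $U_0$, and there is such an edge since $\Gamma$ is connected and $U_0\ne\emptyset$. This gives (Q1)--(Q3).

\subsection*{Legs}

Let $j\ne0$ be a node that has been created, whose ancestors all have their cuts and frames satisfying (D2). Write $C=C_j$. We must choose $U_j,M_j,W_j$ and create the children of $j$. Call $v\in V(G)$ \emph{fresh} (at $j$) if $R_v\subseteq C$ and $d_G(v,F_i)\ge3$ for every ancestor $i$ of $j$. The distance condition is what (D5) asks of main vertices; the condition $R_v\subseteq C$ keeps a walk through fresh regions inside the piece. The cut will be a union of walks of the following kind, which lead from a given vertex of $C$ to an active cut.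

\begin{lemma}[legs]\label{lem:legs}
For every $x\in C$ there are a walk $\Lambda_x$ in $\Gamma[C]$ starting at $x$, called the \emph{leg} of $x$, a \emph{color} $\kappa(x)\in A(j)$, and sets $M(x),W(x)\subseteq V(G)$ such that
\begin{itemize}
\item[(a)] the last vertex of $\Lambda_x$ is adjacent to $a_{\kappa(x)}$ in $Q_j$;
\item[(b)] $M(x)$ has at most one vertex in each layer and consists of fresh vertices, and $|W(x)|\le3$;
\item[(c)] every vertex of $\Lambda_x$ lies in $R_c$ for some $c\in M(x)\cup W(x)$, and $\Lambda_x$ meets $R_c$ for every $c\in M(x)\cup W(x)$.
\end{itemize}
\end{lemma}

\begin{proof}
Choose $v_0$ with $x\in R_{v_0}$ and let $v_0,v_1,\dots,\rho$ be the vertical path to $\rho$. The vertex $\rho$ lies in $F_0$ and so is not fresh. Let $m\ge0$ be least such that $v_m$ is not fresh. The region $R_{v_m}$ meets $C$: it contains $x$ if $m=0$, and it meets $R_{v_{m-1}}\subseteq C$ if $m\ge1$.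

There is an ancestor $i$ of $j$ with $d_G(v_m,F_i)\le2$. Indeed, if $R_{v_m}\subseteq C$, this is the only way for $v_m$ not to be fresh. If $R_{v_m}\not\subseteq C$, then $R_{v_m}$ meets $U_k$ for some $k\in A(j)$ by~\eqref{eq:exit}, and $d_G(v_m,F_k)\le1$ by~\eqref{eq:near}. Let $v_m=u_0,\dots,u_s$ be a path in $G$ with $u_s\in F_i$ and $s\le2$. Its vertices are within distance $2$ of $F_i$ and so are not among the fresh vertices $v_0,\dots,v_{m-1}$; thus $v_0,\dots,v_{m-1},u_0,\dots,u_s$ is a path. By (D2) for $i$ there is a vertex $y^*\in R_{u_s}\cap U_i$, and $y^*\notin C$ by~\eqref{eq:nested}.

Take a walk from $x$ to $y^*$ along $v_0,\dots,v_{m-1},u_0,\dots,u_s$. It starts in $C$ and ends outside $C$. Let $\Lambda_x$ be its initial part up to the last vertex before it first leaves $C$. It leaves along an edge of $\Gamma$, so by (Q3) the last vertex of $\Lambda_x$ is adjacent in $Q_j$ to $a_k$ for some $k\in A(j)$; put $\kappa(x)=k$. Let $M(x)=\{v_0,\dots,v_{m-1}\}$, and let $W(x)$ be the set of those $u_b$ whose region meets $\Lambda_x$. Then (a) and (b) hold. The stages of $v_0,\dots,v_{m-1}$ lie in $C$ and come first, so they are contained in $\Lambda_x$, and $\Lambda_x$ meets $R_c$ for every $c\in M(x)$. Every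 other vertex of $\Lambda_x$ lies in the stage of some $u_b$, and then $u_b\in W(x)$. This proves (c).
\end{proof}

The ancestor $i$ at which the walk aims need not be active and need not equal $\kappa(x)$: the leg stops at whichever active cut it reaches first.

\subsection*{Choosing the cut}

If three cuts are active at $j$, then a child of $j$ could border all three and also the new cut $U_j$. To exclude this we make $U_j$ connected and adjacent to every active $a_k$; after contracting $U_j$ the four cuts form a $K_4$, and planarity forbids a connected piece adjacent to all four. So we look for mutually adjacent vertices whose legs end at the different active cuts. A parity argument in the manner of Sperner's lemma finds them. We use that a simple plane graph with at least three vertices to which no edge can be added, keeping it simple and plane, has every face bounded by a triangle~\cite[Ch.~4]{Diestel}.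

\begin{lemma}\label{lem:sperner}
Extend the coloring $\kappa$ by $\kappa(a_k)=k$ for $k\in A(j)$. There are a simple planar graph $Q^+\supseteq Q_j$ on the same vertex set and vertices $x_k$, $k\in A(j)$, that are pairwise adjacent in $Q^+$, satisfy $\kappa(x_k)=k$, and include at least one vertex of $C$.
\end{lemma}

\begin{proof}
If $A(j)=\{k\}$, take $Q^+=Q_j$ and any $x_k\in C$.

Let $A(j)=\{k_1,k_2\}$ and take $Q^+=Q_j$. By (Q1) and (Q2) there is a path from $a_{k_1}$ to $a_{k_2}$ whose interior is nonempty and lies in $C$. Its first vertex has color $k_1$ and its last has color $k_2$, so some two consecutive vertices $x_{k_1},x_{k_2}$ have these colors. As the interior is nonempty, they are not both ends of the path, so one of them lies in $C$.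

Let $A(j)=\{k_1,k_2,k_3\}$. Embed $Q_j$ in the sphere and let $\tau$ be the triangle $a_{k_1}a_{k_2}a_{k_3}$, which exists by (Q2) and divides the sphere into two open discs. Since $Q_j[C]$ is connected and disjoint from $\tau$, it lies in one of them. The other contains no vertex, and no edge, as such an edge would be parallel to an edge of $\tau$; so it is a face $f_0$. Add edges as long as the graph stays simple and plane, and let $Q^+$ be the result. All its faces are bounded by triangles, and $f_0$ is still a face, because an edge inside it would again be parallel to an edge of $\tau$. Count the pairs $(f,e)$ where $e$ is an edge whose ends have colors $k_1$ and $k_2$, and $f$ is a face with $e$ on its boundary. Each edge lies on two faces, so the count is even. A face whose vertices have three different colors contributes $1$; a face with colors $k_1,k_1,k_2$ or $k_1,k_2,k_2$ contributes $2$; every other face contributes $0$. So the number of faces with three different colors is even. One is $f_0$; let $f_1$ be another, with vertices $x_{k_1},x_{k_2},x_{k_3}$ named by their colors. A face bounded by $\tau$ is one of the two discs determined by $\tau$, and the disc other than $f_0$ contains $C\ne\emptyset$ and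 is not a face. So $f_1$ is not bounded by $\tau$, and one of its vertices lies in $C$.
\end{proof}

Let $J=\{x_k:k\in A(j)\}\cap C$, so $1\le|J|\le3$, and define
\[
U_j=\bigcup_{x\in J}V(\Lambda_x),\qquad M_j=\bigcup_{x\in J}M(x),\qquad W_j=\bigcup_{x\in J}W(x).
\]
Then $J\subseteq U_j\subseteq C$. Lemma~\ref{lem:legs}(c) gives (D2) for $j$, and Lemma~\ref{lem:legs}(b) gives (D4) and (D5). Two further properties hold.
\begin{itemize}
\item[(U1)] $Q^+[U_j]$ is connected. Each leg is a walk in $\Gamma[C]\subseteq Q^+$, and the starting vertices of the legs are pairwise adjacent in $Q^+$.
\item[(U2)] Every $a_k$ with $k\in A(j)$ has a neighbor in $U_j$ in $Q^+$. If $x_k\in C$, the last vertex of $\Lambda_{x_k}$ is such a neighbor by Lemma~\ref{lem:legs}(a). If $x_k\notin C$, then $x_k=a_k$, as this is the only vertex of color $k$ outside $C$, and it is adjacent to every vertex of $J$.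
\end{itemize}

\subsection*{The children of $j$}

Let $Q^*$ be obtained from $Q^+$ by contracting the connected set $U_j$ to a new vertex $a_j$ and deleting loops and parallel edges. It is a minor of $Q^+$, hence planar, and by (Q2) and (U2) the vertices $a_k$, $k\in A(j)\cup\{j\}$, are pairwise adjacent in it. For each component of $Q^+[C]-U_j$, with vertex set $C'$, create a child $j'$ with $C_{j'}=C'$. Let $A(j')$ be the set of $k\in A(j)\cup\{j\}$ such that $a_k$ has a neighbor in $C'$ in $Q^*$, and let $Q_{j'}$ be the subgraph of $Q^*$ induced by $C'\cup\{a_k:k\in A(j')\}$. The pieces of the children partition $C\setminus U_j$, which is (D1) for $j$. We verify the invariants for $j'$.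

\emph{The size of $A(j')$.} Since $Q^+[C]$ is connected and $U_j\ne\emptyset$, some edge of $Q^+$ joins $C'$ to $U_j$, so $j\in A(j')$. If $|A(j')|\ge4$, then $|A(j)|=3$ and $C'$ has neighbors among all four pairwise adjacent vertices $a_k$, $k\in A(j)\cup\{j\}$. Contracting the connected set $C'$ then gives a $K_5$ minor of the planar graph $Q^*$, which is impossible. So $1\le|A(j')|\le3$.

\emph{(Q1) and (Q2).} The graph $Q_{j'}[C']=Q^+[C']$ is connected and contains $\Gamma[C']$, because $\Gamma[C]\subseteq Q_j\subseteq Q^+$. Property (Q2) holds by the definition of $A(j')$.

\emph{(Q3).} Let $xy\in E(\Gamma)$ with $x\in C'$ and $y\notin C'$. If $y\in C$, then $xy$ is an edge of $Q^+[C]$ leaving the component $C'$, so $y\in U_j$ and $xa_j\in E(Q_{j'})$. If $y\notin C$, then by (Q3) for $j$ we have $y\in U_k$ and $xa_k\in E(Q_j)$ for some $k\in A(j)$; this edge is present in $Q^*$, so $k\in A(j')$ and $xa_k\in E(Q_{j'})$.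

Since $U_j\ne\emptyset$, the piece of a child is smaller than the piece of its parent, and each node has finitely many children. So the construction stops with a finite tree $\mathcal T$ that satisfies (D1)--(D5). This proves Proposition~\ref{prop:decomp}, and with it Proposition~\ref{prop:general} and Theorem~\ref{thm:upper}. \qed

\section{Lower bounds}\label{sec:lower}

By Lemma~\ref{lem:diam}, a graph with small diameter and large treewidth has large row treewidth. Cubic expanders on $n$ vertices have diameter $O(\log n)$ and treewidth $\Omega(n)$, and every connected cubic graph on $n$ vertices embeds in a surface of Euler genus about $n/2$. Replacing each vertex by a clique of size about $\Delta/4$ supplies the factor $\Delta$. We first show that this replacement can be drawn with strings.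

Say that a graph $X$ has a \emph{disc--band embedding} in $\Sigma$ if there are pairwise disjoint closed discs $D_v\subseteq\Sigma$, $v\in V(X)$, and pairwise disjoint bands $\beta_e\subseteq\Sigma$, $e\in E(X)$, each identified with $[-1,1]\times[-1,1]$, such that for $e=uv$ the side $\{-1\}\times[-1,1]$ lies on the boundary of one of $D_u,D_v$, the side $\{1\}\times[-1,1]$ lies on the boundary of the other, and $\beta_e$ has no further point in any disc. Thickening the usual drawing of a grid gives such an embedding in the sphere.

\begin{lemma}\label{lem:blowup}
If a graph $X$ without isolated vertices has a disc--band embedding in $\Sigma$ and $t\ge1$, then $X\boxtimes K_t$ is a string graph in $\Sigma$.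
\end{lemma}

\begin{proof}
We construct strings $\gamma_v^1,\dots,\gamma_v^t$ for each $v$; roughly, they run in parallel around a thin neighborhood of the star formed by $v$ and its half-edges. Fix $0<a_1<\dots<a_t<b_1<\dots<b_t<1$ and $0<\varepsilon_1<\dots<\varepsilon_t<1$. Let $e=uv$ with $D_u$ at the side $-1$ of $\beta_e$ and $D_v$ at the side $1$. Inside $\beta_e$, let $\gamma_u^i$ consist of the top, right and bottom sides of $[-1,\varepsilon_i]\times[-a_i,a_i]$, and let $\gamma_v^l$ consist of the top, left and bottom sides of $[-\varepsilon_l,1]\times[-b_l,b_l]$; see Figure~\ref{fig:band}. The arcs belonging to the same vertex are nested and disjoint. As $a_i<b_l$, the arcs of $\gamma_u^i$ and $\gamma_v^l$ meet exactly in the two points $(-\varepsilon_l,\pm a_i)$, where they cross, and these points are different for different pairs $(i,l)$.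

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1]
\draw[dashed,gray] (-3,0)--(3,0);
\draw[thick] (-3,0.3)--(0.5,0.3)--(0.5,-0.3)--(-3,-0.3);
\draw[thick] (-3,0.6)--(0.9,0.6)--(0.9,-0.6)--(-3,-0.6);
\draw[very thick,gray] (3,0.95)--(-0.5,0.95)--(-0.5,-0.95)--(3,-0.95);
\draw[very thick,gray] (3,1.25)--(-0.9,1.25)--(-0.9,-1.25)--(3,-1.25);
\foreach \x in {-0.5,-0.9} \foreach \y in {0.3,-0.3,0.6,-0.6} \fill (\x,\y) circle (1.5pt);
\node[left] at (-3,0) {$D_u$};
\node[right] at (3,0) {$D_v$};
\end{tikzpicture}
\caption{The band of an edge $uv$ (dashed) of $X$ in the string representation of $X\boxtimes K_2$. The two strings of $u$ (black) enter from the left, the two strings of $v$ (gray) from the right. Each string of $u$ crosses each string of $v$ twice, and all eight crossings are distinct.}\label{fig:band}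
\end{figure}

Going once around the boundary of $D_v$, at each band we see the ends of arcs with indices $t,\dots,1,1,\dots,t$. Between one band and the next in this cyclic order (the same band, if $v$ has degree one) the ends read $1,\dots,t$ and then $t,\dots,1$, so we can join equal indices by a bundle of $t$ disjoint parallel arcs inside $D_v$ close to its boundary, with different bundles disjoint. This gives $t$ disjoint simple closed curves for $v$. Choose a rectangle $[0,2]\times[0,t+1]$ inside $D_v$ that meets these curves only in $t$ horizontal segments $[0,2]\times\{i\}$ of one bundle, one for each curve. Replace the part of the segment at height $i$ strictly between its ends by the segment $\sigma_i$ from $(0,i)$ to $(1,y_i)$ of Example~\ref{ex:clique}. Each curve becomes a simple arc with ends $(2,i)$ and $(1,y_i)$; these arcs are the strings of $v$. They cross pairwise inside the rectangle, with no three concurrent, and are disjoint elsewhere.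

The strings of $v$ lie in the union of $D_v$ with the bands at $v$, and within a band they avoid the side on the other disc. So for $u\ne v$ a string of $u$ and a string of $v$ can meet only in a band at both $u$ and $v$, and they do meet if $uv\in E(X)$. Hence the intersection graph is $X\boxtimes K_t$, and no point lies on three strings.
\end{proof}

We recall the standard separator property of treewidth.

\begin{lemma}\label{lem:sep}
Every graph $Y$ has a set $S\subseteq V(Y)$ with $|S|\le\operatorname{tw}(Y)+1$ such that every component of $Y-S$ has at most $|V(Y)|/2$ vertices.
\end{lemma}

\begin{proof}
Take an optimal tree-decomposition with tree $\mathcal T$ and suppose that for every node $i$ the graph $Y-B_i$ has a component $Z_i$ with more than $|V(Y)|/2$ vertices. The nodes whose bags meet the connected subgraph $Z_i$ form a subtree that avoids $i$; let $e(i)$ be the first edge on the path from $i$ to it. Since $\mathcal T$ has more nodes than edges, $e(i)=e(i')=ii'$ for some edge $ii'$. The subtrees of $Z_i$ and $Z_{i'}$ then lie on different sides of this edge, so $Z_i$ and $Z_{i'}$ are disjoint, which is impossible as each has more than half of the vertices.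
\end{proof}

For $A\subseteq V(X)$ let $e(A)$ be the number of edges of $X$ with exactly one end in $A$. By a result of Bollob\'as~\cite{Bollobas}, there are constants $h\in(0,1]$ and $n_0$ such that for every even $n\ge n_0$ there is a simple cubic graph $X_n$ on $n$ vertices with
\begin{equation}\label{eq:expand}
e(A)\ge h\min\{|A|,\,n-|A|\}\qquad\text{for all }A\subseteq V(X_n).
\end{equation}
Such a graph is connected, since the vertex set $A$ of a component has $e(A)=0$. Put $C=2+2/\log(1+h/3)$.

\begin{proposition}\label{prop:expander}
For every even $n\ge n_0$ and every $t\ge1$,
\[
\operatorname{rtw}(X_n\boxtimes K_t)+1\ \ge\ \frac{hnt}{12\,(C\log n+1)} .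
\]
\end{proposition}

\begin{proof}
Write $X=X_n$ and $Y=X\boxtimes K_t$. By Lemma~\ref{lem:diam} it suffices to show that $Y$ has diameter at most $C\log n$ and $\operatorname{tw}(Y)+1\ge hnt/12$.

\emph{Diameter.} If $|A|\le n/2$, then $e(A)\ge h|A|$, and each vertex outside $A$ is an end of at most three of these edges; so at least $h|A|/3$ vertices outside $A$ have a neighbor in $A$. Hence balls in $X$ grow by a factor at least $1+h/3$ with each step of the radius until they have more than $n/2$ vertices. For $r=\lceil\log n/\log(1+h/3)\rceil$ we have $(1+h/3)^r\ge n$, so every ball of radius $r$ has more than $n/2$ vertices, any two such balls intersect, and $X$ has diameter at most $2r\le C\log n$; here we use $\log n\ge1$, as a cubic graph has $n\ge4$. Two vertices $(x,i),(x',i')$ of $Y$ are at distance $d_X(x,x')$ if $x\ne x'$ and at distance at most $1$ otherwise, so the same bound holds for $Y$.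

\emph{Treewidth.} Let $S$ be as in Lemma~\ref{lem:sep}; every component of $Y-S$ has at most $nt/2$ vertices. We show $|S|\ge hnt/12$. As $h\le1$, we may assume $|S|<nt/12$. Let $S'$ be the set of $x\in V(X)$ all of whose $t$ copies $(x,i)$ lie in $S$; then $|S'|\le|S|/t<n/12$. Let $Z$ be the vertex set of a component of $X-S'$. Every vertex of $Z$ has a copy outside $S$, and copies of equal or adjacent vertices are adjacent, so the copies outside $S$ of vertices of $Z$ induce a connected subgraph of $Y-S$ with at least $|Z|t-|S|$ vertices. Therefore $|Z|\le n/2+|S|/t<7n/12$. If some component of $X-S'$ has at least $n/4$ vertices, let $A$ be its vertex set; then $n-|A|>5n/12$. Otherwise, since the components have more than $11n/12$ vertices in total, we can take them one at a time until their union $A$ first has at least $n/4$ vertices, and then $|A|<n/2$. In both cases $\min\{|A|,n-|A|\}\ge n/4$, and every edge leaving $A$ ends in $S'$. By~\eqref{eq:expand}, $3|S'|\ge e(A)\ge hn/4$, and so $|S|\ge t|S'|\ge hnt/12$.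
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:lower}]
Let $g_0$ be an integer with $g_0\ge5$ and $2g_0-4\ge n_0$, and put
\[
c=\min\Bigl\{\frac{\log2}{2(g_0+1)},\ \frac{h}{96(2C+1)}\Bigr\}.
\]

\emph{Small genus, $g\le g_0$.} By Example~\ref{ex:clique}, $K_{\Delta+1}$ is a string graph in $\Sigma$ with maximum degree $\Delta$ and $\operatorname{rtw}(K_{\Delta+1})+1\ge(\Delta+1)/2$. Since $(g+1)/\log(g+2)\le(g_0+1)/\log2$, we have $c\,\Delta(g+1)/\log(g+2)\le\Delta/2$.

\emph{Large genus, $g>g_0$.} Let $n=2g-4$, which is even and at least $n_0$, let $t=\lfloor(\Delta+1)/4\rfloor$ and $Y=X_n\boxtimes K_t$. As $\Delta\ge3$, we have $t\ge1$ and $t\ge(\Delta+1)/8$. Every vertex of $Y$ has degree $(t-1)+3t=4t-1\le\Delta$.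

We show that $X_n$ has a disc--band embedding in $\Sigma$. Take an oriented disc for each vertex and attach an oriented band for each edge, compatibly with the orientations. This is a connected orientable surface with some number $q\ge1$ of boundary circles. Gluing a disc to each gives an orientable surface $\Sigma'$ in which $X_n$ is drawn with $q$ faces, all discs. By Euler's formula its Euler genus is
\[
g'=2-n+\tfrac{3n}{2}-q\le\tfrac n2+1=g-1 .
\]
Adding a handle inside one of the glued discs raises the Euler genus by $2$ and keeps the surface orientable; adding a cross-cap raises it by $1$ and makes the surface non-orientable. If $\Sigma$ is orientable, then $g$ and $g'$ are even and we add $(g-g')/2$ handles. If $\Sigma$ is non-orientable, we add $g-g'\ge1$ cross-caps; this is why we needed $g'\le g-1$. A surface is determined by its Euler genus and orientability, so the result is $\Sigma$, and the discs and bands are untouched. By Lemma~\ref{lem:blowup}, $Y$ is a string graph in $\Sigma$.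

Since $g\ge5$ we have $n\ge g+1$. Also $n\le(g+2)^2$ and $\log(g+2)\ge1$, so $C\log n+1\le(2C+1)\log(g+2)$. Proposition~\ref{prop:expander} gives
\[
\operatorname{rtw}(Y)+1\ \ge\ \frac{h\,(g+1)\,\Delta/8}{12\,(2C+1)\log(g+2)}\ \ge\ c\,\frac{\Delta(g+1)}{\log(g+2)} .\qedhere
\]
\end{proof}

\begin{remark}\label{rem:connected}
Connectedness of the sets $\gamma_v$ cannot be dropped from Proposition~\ref{prop:general}. Choose distinct points $p_e$ in the sphere, one for each edge $e$ of $X_n$, and let $\gamma_v$ be the set of the three points $p_e$ with $e$ incident to $v$. These sets are compact, their intersection graph is $X_n$, and $\Delta=3$, $g=0$; yet $\operatorname{rtw}(X_n)$ is unbounded in $n$ by Proposition~\ref{prop:expander} with $t=1$. In the proof, the step that fails is~\eqref{eq:exit}: a disconnected set can enter a piece without meeting any cut on its border.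
\end{remark}

\begin{thebibliography}{9}

\bibitem{Bollobas}
Bollob\'as, \emph{The isoperimetric number of random regular graphs}, European J. Combin. 9 (1988).

\bibitem{Diestel}
Diestel, \emph{Graph Theory}.

\bibitem{Karol}
Nikolai Karol, \emph{String Graphs: Product Structure and Localised Representations}, arXiv:2511.15156 (2025).

\end{thebibliography}
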